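\title{Geodesics of Sobolev metrics between smooth curves are smooth}

\begin{abstract}
Consider a Sobolev metric with constant coefficients of order $n\ge2$ on the space of closed immersed curves of class $H^n$ in $\mathbb R^d$. We prove that every geodesic whose two endpoints are smooth consists of smooth curves. Hence any two smooth immersions in the same connected component are joined by a minimizing geodesic that stays among smooth immersions, which answers a question posed by Bruveris. More generally, every critical point of the energy, minimizing or not, with conjugate endpoints or not, has exactly the Sobolev regularity of its endpoints, and real-analytic endpoints give real-analytic curves. The second variation of the energy becomes coercive after finitely many squares of smooth linear functionals are added. This makes a penalized boundary value problem uniquely and smoothly solvable near the geodesic, and its solution operator, applied to the rotated geodesics, carries regularity from the endpoints to the path.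
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Sobolev metrics on curves}

Let $d\ge2$, $S^1=\mathbb R/2\pi\mathbb Z$ and $I=[0,1]$. We write $f'=\partial_\theta f$ and $f^{(i)}=\partial_\theta^if$. For real $s$ let $H^s=H^s(S^1,\mathbb R^d)$ be the Sobolev space with norm
\[
\|f\|_{H^s}^2=\sum_{l\in\mathbb Z}(1+l^2)^s|\hat f_l|^2,\qquad \hat f_l=(2\pi)^{-1/2}\int_{S^1}f(\theta)e^{-il\theta}\,d\theta ,
\]
so that $H^0=L^2$. Let $\operatorname{Imm}(S^1,\mathbb R^d)$ be the set of smooth curves $c\colon S^1\to\mathbb R^d$ with $c'(\theta)\ne0$ for all $\theta$; it is an open subset of the Fr\'echet space $C^\infty(S^1,\mathbb R^d)$. Fix an integer $n\ge2$. Since $H^n\subset C^{n-1}\subset C^1$, the set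
\[
\mathcal I^n=\mathcal I^n(S^1,\mathbb R^d)=\{c\in H^n:\ c'(\theta)\neq0\ \text{for all }\theta\in S^1\}
\]
of Sobolev immersions is open in $H^n$. For a curve $c$ let $D_s=|c'|^{-1}\partial_\theta$ be the derivative with respect to arc length and $\mathrm ds=|c'|\,d\theta$ the arc-length measure. A \emph{Sobolev metric with constant coefficients of order $n$} is
\[
G_c(h,k)=\int_{S^1}\sum_{j=0}^na_j\langle D_s^jh,D_s^jk\rangle\,\mathrm ds,\qquad c\in\mathcal I^n,\quad h,k\in H^n,
\]
with constants $a_j\ge0$ and $a_0,a_n>0$. It measures a deformation $h$ of $c$ by its first $n$ derivatives, taken in the geometry of the curve $c$ itself. For the circles $c(t,\theta)=r(t)(\cos\theta,\sin\theta,0,\dots,0)$ one has $|D_s^j\partial_tc|=|\dot r|r^{-j}$ and $\mathrm ds=r\,d\theta$, so $G_c(\partial_tc,\partial_tc)=2\pi\dot r^2\sum_ja_jr^{1-2j}$. Along this family the term $a_0r$ makes the length to $r=\infty$ infinite, and the term $a_nr^{1-2n}$ makes the length to $r=0$ infinite, because $\int_0^1r^{1/2-n}\,dr=\infty$ for $n\ge2$.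

For a Hilbert space $H$ let $H^1(I,H)$ be the space of paths $x(t)=x(0)+\int_0^tx_t(t')\,dt'$ with $x_t=\partial_tx\in L^2(I,H)$, normed by $\|x\|^2=\int_I(\|x\|_H^2+\|x_t\|_H^2)\,dt$. Put
\[
X=H^1(I,H^n),\qquad X_0=\{k\in X:\ k(0)=k(1)=0\},\qquad U=\{c\in X:\ c(t)\in\mathcal I^n\ \text{for all }t\}.
\]
The set $U=H^1(I,\mathcal I^n)$ is the set of admissible paths. The length and the energy of $c\in U$ are
\[
L(c)=\int_0^1\sqrt{G_{c(t)}(c_t,c_t)}\,dt,\qquad E(c)=\int_0^1G_{c(t)}(c_t,c_t)\,dt .
\]
The geodesic distance $\operatorname{dist}^G(c_0,c_1)$ is the infimum of $L$ over the paths in $U$ from $c_0$ to $c_1$. A \emph{minimizing geodesic} between $c_0$ and $c_1$ is a path in $U$ from $c_0$ to $c_1$ that minimizes $E$ among all paths in $U$ with these endpoints. We take the following result as known.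

\begin{theorem}\label{thm:known}
For $n\ge2$ the space $(\mathcal I^n,\operatorname{dist}^G)$ is metrically complete, and any two curves in the same connected component of $\mathcal I^n$ are joined by a minimizing geodesic.
\end{theorem}

The theorem asserts existence, not uniqueness, and it produces the minimizer in $\mathcal I^n$. The energy involves no $\theta$-derivative of order above $n$, so minimality gives no evident reason for a path between smooth curves to pass through smooth curves only. The following question was posed in \cite{Bruveris}. Let $c_0,c_1$ lie in the same connected component of $\operatorname{Imm}(S^1,\mathbb R^d)$.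
\begin{itemize}
\item[(a)] Does \emph{every} minimizing geodesic $c$ between $c_0$ and $c_1$ satisfy $c(t)\in\operatorname{Imm}(S^1,\mathbb R^d)$ for all $t\in I$?
\item[(b)] Is there \emph{at least one} minimizing geodesic between $c_0$ and $c_1$ with this property?
\end{itemize}
In both parts the competitors are all paths in $U$.

\subsection*{Results}

The set $U$ is open in $X$ and $E$ is smooth on $U$ (Proposition~\ref{prop:smooth}). We call $c\in U$ a \emph{geodesic} if $dE(c)[k]=0$ for all $k\in X_0$. A minimizing geodesic is a geodesic: for $k\in X_0$ and small $|\varepsilon|$ the path $c+\varepsilon k$ lies in $U$ and has the endpoints of $c$, so $E(c+\varepsilon k)\ge E(c)$.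

\begin{theorem}\label{thm:main}
Let $n\ge2$, $a_j\ge0$, $a_0,a_n>0$, and let $c\in U$ be a geodesic with $c(0),c(1)\in\operatorname{Imm}(S^1,\mathbb R^d)$. Then $c(t)\in\operatorname{Imm}(S^1,\mathbb R^d)$ for all $t\in I$. Consequently \textup{(a)} and \textup{(b)} both have a positive answer.
\end{theorem}

The method gives more. The \emph{Morse index} of the symmetric form $D^2E(c)|_{X_0}$ is the supremum of the dimensions of the subspaces of $X_0$ on which it is negative definite. Its \emph{nullity} is the dimension of its kernel $\{k\in X_0: D^2E(c)(k,\cdot)|_{X_0}=0\}$, and the endpoints of a geodesic are \emph{conjugate} if this kernel is not zero.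

\begin{theorem}\label{thm:supp}
Let $c\in U$ be a geodesic. Then $c\in C^\infty(I,H^n)$, and for every real $s\ge0$ the following are equivalent:
\begin{itemize}
\item[(i)] $c(t_1),c(t_2)\in H^{n+s}$ for two distinct times $t_1,t_2\in I$;
\item[(ii)] $c(t_0),\partial_tc(t_0)\in H^{n+s}$ for some $t_0\in I$;
\item[(iii)] $c\in C^\infty(I,H^{n+s})$.
\end{itemize}
In particular, if $c(t_1),c(t_2)$ are smooth for two distinct times, then $c\in C^\infty(I\times S^1)$. If $c(t_1),c(t_2)$ are real-analytic, then $c(t)$ is real-analytic for every $t\in I$. Moreover $D^2E(c)|_{X_0}$ has finite Morse index and finite nullity.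
\end{theorem}

Thus the set of times $t$ with $c(t)\in H^{n+s}$ is empty, a single point, or all of $I$.

\subsection*{Why one expects this, and why it is not automatic}

Let $T_\tau f(\theta)=f(\theta+\tau)$ be the rotation of the parameter, acting on paths by $T_\tau x(t,\theta)=x(t,\theta+\tau)$. The coefficients $a_j$ do not depend on $\theta$, so $G_{T_\tau c}(T_\tau h,T_\tau k)=G_c(h,k)$, and $T_\tau$ maps geodesics to geodesics. A function $f\in H^n$ is smooth exactly when $\tau\mapsto T_\tau f\in H^n$ is smooth (Lemma~\ref{lem:rot}). Suppose that the geodesics near $c$ are determined by their endpoints through a smooth map $R$. Then $T_\tau c=R(T_\tau c_0,T_\tau c_1)$ for small $|\tau|$, the right side is smooth in $\tau$, and so $c$ is smooth in $\theta$.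

The implicit function theorem provides $R$ if $D^2E(c)$ defines an isomorphism $X_0\to X_0^*$. For a minimizer we only know $D^2E(c)\ge0$ on $X_0$. The endpoints may be conjugate, and in infinite dimensions even a positive definite form, such as $\sum_l l^{-1}x_l^2$ on $\ell^2$, need not define an isomorphism. The next example shows that invariance under rotations is not enough.

\begin{example}\label{ex:sphere}
Let $\Sigma$ be the unit sphere of $H^n$ with the induced metric; the $T_\tau$ act on it by isometries. Let $f,g\in\Sigma$ be orthogonal, $f$ smooth and $g$ not smooth. The path $x(t)=\cos(\pi t)f+\sin(\pi t)g$ joins $f$ to $-f$ with constant speed $\pi$. The distance on the unit sphere of a Hilbert space is the angle, so $x$ minimizes the length and, by the Cauchy--Schwarz inequality, the energy. Yet $x(t)$ is not smooth for $0<t<1$: the analogue of (a) is false on $\Sigma$. For $k\in X_0$ with values orthogonal to $f$ and $g$, the path $x_\varepsilon=(x+\varepsilon k)/\|x+\varepsilon k\|_{H^n}$ equals $(x+\varepsilon k)(1-\frac{\varepsilon^2}2\|k\|_{H^n}^2)+O(\varepsilon^3)$,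 and its energy is
\[
\pi^2+\varepsilon^2\int_I\big(\|k_t\|_{H^n}^2-\pi^2\|k\|_{H^n}^2\big)\,dt+O(\varepsilon^3).
\]
The second-order term vanishes on the infinite-dimensional space of paths $k=\sin(\pi t)\tilde g$, $\tilde g\perp f,g$.
\end{example}

So the proof must use the structure of $G$. Section~\ref{sec:model} shows on a quadratic model which structure matters and how conjugate endpoints are handled. Sections~\ref{sec:tools}--\ref{sec:operator} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:ode}--\ref{sec:analytic} prove Theorem~\ref{thm:supp}.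

\section{A quadratic model}\label{sec:model}

For $\lambda>0$ and $\epsilon\in\{0,1\}$ consider on $X$ the rotation-invariant functional
\[
Q_\epsilon(x)=\int_I\big(\|x_t\|_{H^n}^2-\lambda\|x\|_{H^{n-\epsilon}}^2\big)\,dt=\sum_l(1+l^2)^n\int_I\big(|\partial_t\hat x_l|^2-\omega_l^2|\hat x_l|^2\big)\,dt,\qquad \omega_l^2=\frac{\lambda}{(1+l^2)^{\epsilon}} .
\]
The modes decouple: $x$ is critical with respect to variations in $X_0$ if and only if each $u=\hat x_l$ solves $\ddot u+\omega_l^2u=0$.

For $\epsilon=0$, $\lambda=\pi^2$ this is the form of Example~\ref{ex:sphere}. All modes have $\omega_l=\pi$, and $\sin(\pi t)g$ is a critical point with zero endpoints for every $g\in H^n$. No regularity passes from the endpoints to the path.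

For $\epsilon=1$ the negative term has one $\theta$-derivative less, and $\omega_l\to0$. If $\omega_l\le\pi/2$, then
\[
\hat x_l(t)=\frac{\sin(\omega_l(1-t))}{\sin\omega_l}\,\hat x_l(0)+\frac{\sin(\omega_lt)}{\sin\omega_l}\,\hat x_l(1),\qquad |\hat x_l(t)|\le|\hat x_l(0)|+|\hat x_l(1)| ,
\]
since the sine increases on $[0,\pi/2]$. The finitely many other modes contribute a trigonometric polynomial in $\theta$. Hence $x(t)\in H^{n+s}$ for all $t$ as soon as $x(0),x(1)\in H^{n+s}$, for every $\lambda$.

This holds even if some mode is resonant, say $\omega_l=\pi$, although then the path is not a function of its endpoints: the problem $\ddot u+\pi^2u=0$, $u(0)=\gamma_0$, $u(1)=\gamma_1$ has no solution unless $\gamma_0+\gamma_1=0$, and then it has the solutions $\gamma_0\cos\pi t+B\sin\pi t$ with $B$ arbitrary. A solution operator appears if we add a penalty with a free parameter $p$. The critical points of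
\[
\int_I\big(|\dot u|^2-\pi^2|u|^2\big)\,dt+\Big|\int_Iu\,dt-p\Big|^2
\]
solve $\ddot u+\pi^2u=\mu$ with the constant $\mu=\int_Iu\,dt-p$, so $u=A\cos\pi t+B\sin\pi t+\mu/\pi^2$. The boundary conditions $A+\mu/\pi^2=\gamma_0$ and $-A+\mu/\pi^2=\gamma_1$, together with $2B/\pi+\mu/\pi^2=\mu+p$, give
\[
\mu=\frac{\pi^2}2(\gamma_0+\gamma_1),\qquad A=\frac{\gamma_0-\gamma_1}2,\qquad B=\frac\pi2\Big(p+\mu-\frac{\mu}{\pi^2}\Big).
\]
The penalized problem has exactly one solution for all data $(\gamma_0,\gamma_1,p)$, and it depends linearly on them. A solution $u$ of the original problem solves the penalized one for $p=\int_Iu\,dt$, where $\mu=0$. Finally, $T_\tau$ multiplies $\hat x_l$ by $e^{il\tau}$, so the parameter of the rotated path is $p(\tau)=e^{il\tau}p$. This is smooth in $\tau$ whatever the regularity of $x$.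

The proof of Theorem~\ref{thm:main} repeats these two points for $E$. The indefinite part of $D^2E(c)$ behaves like the case $\epsilon=1$ (Section~\ref{sec:garding}), and a penalty built from finitely many Fourier modes restores a solution operator without spoiling the smooth dependence on $\tau$ (Section~\ref{sec:operator}).

\section{Function spaces, superposition and rotations}\label{sec:tools}

Put $Y=L^2(I\times S^1,\mathbb R^d)$ and $C^0=C(S^1,\mathbb R^d)$. The norm of $C^{n-1}$ is $\max_{i\le n-1}\sup|h^{(i)}|$, and $\mathcal L(\cdot,\cdot)$ denotes spaces of bounded operators. Since $(1+l^2)^n\le2^{n-1}(1+l^{2n})$, the norm of $H^n$ is equivalent to $\|h\|_{L^2}+\|h^{(n)}\|_{L^2}$. We use three standard facts.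

\emph{Compactness.} For $x\in X$ we have $\|x(t)\|_{H^n}\le\sqrt2\,\|x\|_X$ and $\|x(t)-x(t')\|_{H^n}\le|t-t'|^{1/2}\|x\|_X$, and the embedding $H^n\subset C^{n-1}$ is compact. By the Arzel\`a--Ascoli theorem the embedding $X\subset C(I,C^{n-1})$ is compact. Its continuity shows that $U$ is open in $X$ and that $|c'|$ is bounded above and below by positive constants on $I\times S^1$ for each $c\in U$.

\emph{Ehrling's inequality.} For every $\eta>0$ there is $C_\eta$ with
\begin{equation}\label{eq:ehrling}
\|h\|_{C^{n-1}}\le\eta\|h\|_{H^n}+C_\eta\|h\|_{L^2},\qquad h\in H^n .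
\end{equation}
Indeed $\|h\|_{C^{n-1}}\le\sum_l(1+l^2)^{(n-1)/2}|\hat h_l|$; the terms with $|l|>l_0$ sum to at most $(\sum_{|l|>l_0}(1+l^2)^{-1})^{1/2}\|h\|_{H^n}$, and the others to at most $C(l_0)\|h\|_{L^2}$.

\emph{Products.} For functions on $I\times S^1$,
\begin{equation}\label{eq:products}
\|fg\|_Y\le\|f\|_\infty\|g\|_Y,\qquad \|fgh\|_Y\le\|f\|_\infty\,\|g\|_{C(I,L^2)}\,\|h\|_{L^2(I,C^0)} .
\end{equation}

\begin{lemma}[Superposition]\label{lem:super}
Let $K$ be a compact metric space, $\mathcal E,\mathcal F$ Banach spaces, $O\subset\mathcal E$ open and $f\colon O\to\mathcal F$ smooth. Then $C(K,O)$ is open in $C(K,\mathcal E)$, the map $f_*\colon C(K,O)\to C(K,\mathcal F)$, $u\mapsto f\circ u$, is smooth, and $D^mf_*(u)[h_1,\dots,h_m](\kappa)=D^mf(u(\kappa))[h_1(\kappa),\dots,h_m(\kappa)]$.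
\end{lemma}

\begin{proof}
Let $u\in C(K,O)$. The set $u(K)$ is compact, so it has positive distance from the complement of $O$, and for a continuous map $\varphi$ on $O$ and $\varepsilon>0$ there is $\delta>0$ with $\|\varphi(y)-\varphi(\tilde y)\|<\varepsilon$ whenever $y\in u(K)$ and $\|y-\tilde y\|<\delta$. With $\varphi=f$ this shows that $f_*$ is continuous. With $\varphi=Df$ and the mean value inequality it gives $\|f\circ(u+h)-f\circ u-(Df\circ u)h\|_\infty\le\varepsilon\|h\|_\infty$ for $\|h\|_\infty<\delta$. So $Df_*=M\circ(Df)_*$, where $M\colon C(K,\mathcal L(\mathcal E,\mathcal F))\to\mathcal L(C(K,\mathcal E),C(K,\mathcal F))$ is the bounded linear map given by pointwise action. Since $Df$ is again smooth, induction finishes the proof.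
\end{proof}

\begin{lemma}[Rotations]\label{lem:rot}
Let $Z$ be $H^n$, $X$ or $C^r(I,H^n)$ with $r\in\mathbb N_0$. The $T_\tau$ form a strongly continuous group of isometries of $Z$. Let $m\in\mathbb N_0$.
\begin{itemize}
\item[(a)] If $f\in H^{n+m}$, then $\tau\mapsto T_\tau f\in H^n$ is $C^m$ with $i$-th derivative $T_\tau f^{(i)}$.
\item[(b)] If $x\in Z$ and $\tau\mapsto T_\tau x\in Z$ is $C^m$ near $0$, then $\partial_\theta^ix\in Z$ and $\frac{d^i}{d\tau^i}T_\tau x=T_\tau\partial_\theta^ix$ for $i\le m$.
\end{itemize}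
\end{lemma}

\begin{proof}
The operator $T_\tau$ multiplies $\hat f_l$ by $e^{il\tau}$. So it is an isometry, and $T_\tau f\to f$ in $H^n$ as $\tau\to0$ by dominated convergence in $l$. On $X$ strong continuity follows by dominated convergence in $t$. On $C^r(I,H^n)$ it follows because isometries that converge strongly do so uniformly on the compact sets $\partial_t^ix(I)$.

(a) Since $|h^{-1}(e^{ilh}-1)-il|\le2|l|$, dominated convergence gives $h^{-1}(T_hf-f)\to f'$ in $H^n$ for $f\in H^{n+1}$. Applying $T_\tau$, we get the derivative $T_\tau f'$ at $\tau$, which is continuous in $\tau$. Now use induction.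

(b) Let $m\ge1$ and $w=\lim_{h\to0}h^{-1}(T_hx-x)$ in $Z$. The value of the $l$-th Fourier coefficient at time $t$ is continuous on $Z$, so $\hat w_l(t)=il\,\hat x_l(t)$, that is, $w=\partial_\theta x$. Applying $T_\tau$ gives $\frac d{d\tau}T_\tau x=T_\tau\partial_\theta x$, which is $C^{m-1}$ near $0$. Induction applies to $\partial_\theta x$.
\end{proof}

\section{The energy as a sum of squares}\label{sec:energy}

Put $\Phi_j(c)h=|c'|^{1/2}D_s^jh$ and $F_j(c)=\Phi_j(c)c_t$, so that
\[
G_c(h,k)=\sum_{j=0}^na_j\langle\Phi_j(c)h,\Phi_j(c)k\rangle_{L^2},\qquad E(c)=\sum_{j=0}^na_j\|F_j(c)\|_Y^2 .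
\]
The compact embedding $X\subset C(I,C^{n-1})$ controls derivatives up to order $n-1$. What matters is therefore where the top derivative $c^{(n)}$ enters $\Phi_j(c)$. For $n=2$,
\[
\Phi_0(c)h=|c'|^{1/2}h,\qquad \Phi_1(c)h=|c'|^{-1/2}h',\qquad \Phi_2(c)h=|c'|^{-3/2}h''-|c'|^{-7/2}\langle c',c''\rangle h' :
\]
it enters once, linearly, multiplied by $h'$. The same is true for all $n$. Let $Jc=(c',\dots,c^{(n-1)})$ and $\Omega=\{(y_1,\dots,y_{n-1})\in(\mathbb R^d)^{n-1}:y_1\ne0\}$.

\begin{lemma}\label{lem:structure}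
There are real-analytic scalar functions $q_{j,i}$ on $\Omega$ such that for $c\in\mathcal I^n$, $h\in H^n$, $0\le j\le n$,
\begin{equation}\label{eq:structure}
\Phi_j(c)h=\sum_{i=0}^nq_{j,i}(Jc)\,h^{(i)}+\delta_{jn}\langle\xi(c'),c^{(n)}\rangle\,h',\qquad \xi(y)=-|y|^{-n-3/2}\,y .
\end{equation}
Moreover $q_{n,n}=|y_1|^{1/2-n}$, $q_{0,0}=|y_1|^{1/2}$ and $q_{0,i}=0$ for $i\ge1$.
\end{lemma}

\begin{proof}
The case $j=0$ is the definition. Let $v=|c'|^{-1}=\chi(c')$ with $\chi(y)=|y|^{-1}$. By the chain rule and induction, for $1\le k\le n-1$,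
\[
v^{(k)}=D\chi(c')\,c^{(k+1)}+(\text{a real-analytic function of }c',\dots,c^{(k)}),\qquad D\chi(y)z=-|y|^{-3}\langle y,z\rangle .
\]
From $D_s=v\partial_\theta$ we get $D_s^jh=\sum_{i=1}^jP_{j,i}h^{(i)}$ for $j\ge1$, with $P_{1,1}=v$ and $P_{j+1,i}=v(\partial_\theta P_{j,i}+P_{j,i-1})$, where $P_{j,i}=0$ for $i=0$ and $i>j$. By induction $P_{j,i}$ is a polynomial in $v,v',\dots,v^{(j-i)}$, and $P_{j,j}=v^j$. These computations are valid for $c,h\in H^n$, because only products and smooth functions of $c',\dots,c^{(n-1)},h,\dots,h^{(n-1)}\in H^1$ are differentiated. So $P_{j,i}$ depends on $c',\dots,c^{(j-i+1)}$ only, and $j-i+1\le n-1$ unless $(j,i)=(n,1)$. From $P_{2,1}=vv'$ and $P_{j+1,1}=v\,\partial_\theta P_{j,1}$ we obtain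
\[
P_{n,1}=v^{n-1}v^{(n-1)}+(\text{a polynomial in }v,\dots,v^{(n-2)}),
\]
where $v^{n-1}$ is a power. The part of $|c'|^{1/2}P_{n,1}$ that contains $c^{(n)}$ is $-|c'|^{1/2-(n-1)-3}\langle c',c^{(n)}\rangle=\langle\xi(c'),c^{(n)}\rangle$. All other coefficients are real-analytic functions of $Jc\in\Omega$.
\end{proof}

\begin{proposition}\label{prop:smooth}
The maps $F_j\colon U\to Y$, $E\colon U\to\mathbb R$ and $\Phi_j\colon\mathcal I^n\to\mathcal L(H^n,L^2)$ are smooth. In particular $c\mapsto G_c$ is smooth into the bounded bilinear forms on $H^n$.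
\end{proposition}

\begin{proof}
The linear maps $c\mapsto Jc\in C(I\times S^1)$, $c\mapsto c_t^{(i)}\in Y$ for $i\le n$, $c\mapsto c^{(n)}\in C(I,L^2)$ and $c\mapsto c_t'\in L^2(I,C^0)$ are bounded on $X$; the last one uses $H^{n-1}\subset C^0$, that is, $n\ge2$. By Lemma~\ref{lem:super} with $K=I\times S^1$, the maps $c\mapsto q_{j,i}(Jc)$ and $c\mapsto\xi(c')$ are smooth from $U$ into $C(I\times S^1)$. By \eqref{eq:structure} with $h=c_t$, the map $F_j$ is built from these by the bounded multilinear products \eqref{eq:products}. So $F_j$ and $E$ are smooth. For $\Phi_j$ take $K=S^1$ and the bounded multilinear maps $f\mapsto(h\mapsto fh^{(i)})$ and $(f,g)\mapsto(h\mapsto\langle f,g\rangle h')$ from $C(S^1)$ and $C^0\times L^2$ into $\mathcal L(H^n,L^2)$.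
\end{proof}

Differentiating \eqref{eq:structure} with $h=c_t$ in the direction $k\in X$ by the product rule gives
\begin{equation}\label{eq:DF}
DF_j(c)k=\Phi_j(c)k_t+\delta_{jn}\langle\xi(c'),k^{(n)}\rangle c_t'+\sum_iDq_{j,i}(Jc)[Jk]\,c_t^{(i)}+\delta_{jn}\langle D\xi(c')k',c^{(n)}\rangle c_t',
\end{equation}
\begin{equation}\label{eq:D2F}
\begin{aligned}
D^2F_j(c)(k,k)={}&\sum_iD^2q_{j,i}(Jc)[Jk,Jk]\,c_t^{(i)}+2\sum_iDq_{j,i}(Jc)[Jk]\,k_t^{(i)}\\
&+\delta_{jn}\Big\{\langle D^2\xi(c')[k',k'],c^{(n)}\rangle c_t'+2\langle D\xi(c')k',k^{(n)}\rangle c_t'\\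
&\qquad\quad+2\langle D\xi(c')k',c^{(n)}\rangle k_t'+2\langle\xi(c'),k^{(n)}\rangle k_t'\Big\},
\end{aligned}
\end{equation}
and differentiating $E=\sum_ja_j\|F_j\|_Y^2$ twice gives
\begin{equation}\label{eq:D2E}
\tfrac12D^2E(c)(k,k)=\sum_{j=0}^na_j\Big(\|DF_j(c)k\|_Y^2+\langle F_j(c),D^2F_j(c)(k,k)\rangle_Y\Big).
\end{equation}

\section{A G\aa rding inequality for the second variation}\label{sec:garding}

We show that $D^2E(c)$ is coercive on $X_0$ up to finitely many directions. The convenient first form of this statement says that $D^2E(c)$ stays positive along weakly null sequences of unit vectors. It fails for the form of Example~\ref{ex:sphere}, along multiples of $\sin(\pi t)\tilde g_\nu$ with $\tilde g_\nu$ orthonormal.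

A term of \eqref{eq:DF} or \eqref{eq:D2F} that contains a factor $Jk$ or $k'$ is negligible along such a sequence, by compactness. Apart from the main term $\Phi_j(c)k_t$, two terms are not of this kind, and both come from $c^{(n)}$ in \eqref{eq:structure}. The first is $\langle\xi(c'),k^{(n)}\rangle k_t'$ in \eqref{eq:D2F}. It carries $n+1$ derivatives in $\theta$, which an integration by parts redistributes as $(n-1)+2$. The second is $\langle\xi(c'),k^{(n)}\rangle c_t'$ in \eqref{eq:DF}. It is not small, and it is of order zero in $w=k^{(n)}$ like the bad term $\pi^2\|k\|^2_{H^n}$ on the sphere. But it sits inside a square of the form $\|w_t+\mathcal A(t)w\|_Y^2$, and by Gronwall's inequality such a square controls $w$ when $w(0)=0$, however large $\mathcal A$ is.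

\begin{proposition}\label{prop:weak}
Let $c\in U$ and let $k_\nu\in X_0$ with $\|k_\nu\|_X=1$ and $k_\nu\rightharpoonup0$ weakly in $X$. Then $\liminf_\nu D^2E(c)(k_\nu,k_\nu)>0$.
\end{proposition}

\begin{proof}
We write $k=k_\nu$; limits and the symbol $o(1)$ refer to $\nu\to\infty$. A compact operator maps weakly null sequences to null sequences, so
\begin{equation}\label{eq:small}
k^{(i)}\to0\quad\text{uniformly on }I\times S^1,\qquad0\le i\le n-1 .
\end{equation}
In particular $Jk\to0$ and $k'\to0$ uniformly. From $\|k\|_X=1$,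
\begin{equation}\label{eq:bounded}
k^{(n)}\ \text{is bounded in }C(I,L^2),\quad k_t^{(i)}\ \text{in }Y\ (i\le n),\quad k_t'\ \text{in }L^2(I,C^0).
\end{equation}
The functions $q_{j,i}$, $\xi$ and their derivatives, evaluated along $c$, are bounded on $I\times S^1$.

\emph{Step 1: $\langle F_j(c),D^2F_j(c)(k,k)\rangle_Y\to0$.} By the first inequality in \eqref{eq:products}, the two sums in \eqref{eq:D2F} have $Y$-norm at most $C\|Jk\|_\infty^2\|c\|_X$ and $C\|Jk\|_\infty\|k\|_X$. By the second inequality, the first three terms in braces have $Y$-norm at most $C\|k'\|_\infty$, since $c^{(n)},k^{(n)}$ are bounded in $C(I,L^2)$ and $c_t',k_t'$ in $L^2(I,C^0)$. All these tend to $0$. It remains to show that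
\[
\iint\langle F_n(c),k_t'\rangle\langle\xi(c'),k^{(n)}\rangle\,d\theta\,dt=\iint M_0(k_t',k^{(n)})\,d\theta\,dt\to0,
\]
where $M_0=F_n(c)\otimes\xi(c')$ is a field of bilinear forms on $\mathbb R^d$ of class $L^2(I\times S^1)$. We cannot integrate by parts against $M_0$, so we first replace it by a smooth field $M$. By the Cauchy--Schwarz inequality in $\theta$ and then in $t$,
\[
\Big|\iint(M_0-M)(k_t',k^{(n)})\Big|\le\|M_0-M\|_{L^2}\|k_t'\|_{L^2(I,C^0)}\|k^{(n)}\|_{C(I,L^2)}\le C\|M_0-M\|_{L^2}
\]
with $C$ independent of $\nu$. For almost every $t$ the functions $k_t'$ and $k^{(n-1)}$ lie in $H^1$, because $n\ge2$. Hence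
\[
\iint M(k_t',k^{(n)})=-\iint(\partial_\theta M)(k_t',k^{(n-1)})-\iint M(k_t'',k^{(n-1)})\to0,
\]
since $k^{(n-1)}\to0$ uniformly and $k_t',k_t''$ are bounded in $Y$. So the limit superior of the original integral is at most $C\|M_0-M\|_{L^2}$ in absolute value, and this can be made arbitrarily small.

\emph{Step 2: reduction.} The last two terms of \eqref{eq:DF} have $Y$-norm at most $C\|Jk\|_\infty$, so
\begin{equation}\label{eq:DFasym}
DF_j(c)k=\Phi_j(c)k_t+\delta_{jn}\langle\xi(c'),k^{(n)}\rangle c_t'+o(1)\quad\text{in }Y .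
\end{equation}
Suppose that the proposition fails. By \eqref{eq:D2E} and Step 1, $\sum_ja_j\|DF_j(c)k\|_Y^2\to0$ along a subsequence. All $a_j$ are nonnegative and $a_0,a_n>0$, so $DF_0(c)k\to0$ and $DF_n(c)k\to0$ in $Y$. We derive $k\to0$ in $X$, which contradicts $\|k\|_X=1$.

\emph{Step 3: the lower derivatives of $k_t$.} For $j=0$, \eqref{eq:DFasym} gives $|c'|^{1/2}k_t\to0$, hence $k_t\to0$ in $Y$. By \eqref{eq:ehrling}, $\|k_t\|_{L^2(I,C^{n-1})}\le\eta+C_\eta\|k_t\|_Y$ for every $\eta>0$, so $k_t\to0$ in $L^2(I,C^{n-1})$. In \eqref{eq:structure} with $j=n$ and $h=k_t$, the terms with $i\le n-1$ therefore tend to $0$ in $Y$, and so does $\langle\xi(c'),c^{(n)}\rangle k_t'$ by the second inequality in \eqref{eq:products}. Thus $\Phi_n(c)k_t=|c'|^{1/2-n}k_t^{(n)}+o(1)$ in $Y$.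

\emph{Step 4: the top derivative.} Let $w_\nu=k_\nu^{(n)}\in H^1(I,L^2)$. By Step 3 and \eqref{eq:DFasym} with $j=n$,
\[
\partial_tw_\nu=-|c'|^{n-1/2}\langle\xi(c'),w_\nu\rangle c_t'+r_\nu,\qquad r_\nu\to0\ \text{in }Y,\qquad w_\nu(0)=0 .
\]
So $\|\partial_tw_\nu(t)\|_{L^2}\le\phi(t)\|w_\nu(t)\|_{L^2}+\|r_\nu(t)\|_{L^2}$ for almost every $t$, with $\phi(t)=C\|c_t'(t)\|_{C^0}$ in $L^2(I)$. Integrating from $0$ and applying Gronwall's inequality, we get
\[
\sup_t\|w_\nu(t)\|_{L^2}\le e^{\int_I\phi}\int_I\|r_\nu\|_{L^2}\,dt\to0,\qquad \|\partial_tw_\nu\|_Y\le\|\phi\|_{L^2(I)}\sup_t\|w_\nu(t)\|_{L^2}+\|r_\nu\|_Y\to0 .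
\]
Now $k$, $k^{(n)}$, $k_t$ and $k_t^{(n)}$ all tend to $0$ in $Y$, so $k\to0$ in $X$.
\end{proof}

To turn this into an inequality we need countably many functionals that detect weak convergence to $0$. The model suggests to take them from single Fourier modes. Let $(\psi_i)_{i\ge1}$ enumerate the functions
\[
t^m\cos(l\theta)\,e_\alpha,\qquad t^m\sin(l\theta)\,e_\alpha\qquad(m,l\in\mathbb N_0,\ 1\le\alpha\le d),
\]
where $e_1,\dots,e_d$ is the standard basis of $\mathbb R^d$. Their span is dense in $Y$. Put $\ell_i(x)=\iint\langle x,\psi_i\rangle\,d\theta\,dt$, a bounded linear functional on $X$.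

\begin{proposition}\label{prop:garding}
For every $c\in U$ there is $N\in\mathbb N$ such that
\[
D^2E(c)(k,k)+N\sum_{i\le N}\ell_i(k)^2\ge\frac1N\|k\|_X^2\qquad\text{for all }k\in X_0 .
\]
\end{proposition}

\begin{proof}
Otherwise there are $k_N\in X_0$ with $\|k_N\|_X=1$ and $D^2E(c)(k_N,k_N)+N\sum_{i\le N}\ell_i(k_N)^2<1/N$ for all $N$. The form $D^2E(c)$ is bounded, so $N\ell_i(k_N)^2\le1+\|D^2E(c)\|$ for $N\ge i$, and $\ell_i(k_N)\to0$ for each $i$. A subsequence converges weakly to some $k\in X_0$. Then $\ell_i(k)=0$ for all $i$, so $k=0$ by density. Along this subsequence Proposition~\ref{prop:weak} contradicts $D^2E(c)(k_N,k_N)<1/N$.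
\end{proof}

\begin{corollary}\label{cor:index}
The Morse index and the nullity of $D^2E(c)|_{X_0}$ are at most $N$.
\end{corollary}

\begin{proof}
Let $D^2E(c)(k,k)\le0$ on a subspace $X'\subset X_0$. By Proposition~\ref{prop:garding} the map $(\ell_1,\dots,\ell_N)\colon X'\to\mathbb R^N$ is injective, so $\dim X'\le N$. This applies to the kernel and to every negative definite subspace.
\end{proof}

\begin{remark}
The hypothesis $a_0>0$ cannot be dropped here. If $a_0=0$, then $G_c(h,h)$ depends on $c'$ and $h'$ only, so $E(c+k)=E(c)$ whenever $k\in X_0$ does not depend on $\theta$. Then the nullity is infinite, and adding such a $k$ to a geodesic gives a geodesic that need not be smooth in $t$.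
\end{remark}

\section{The solution operator and the proof of Theorem~\ref{thm:main}}\label{sec:operator}

We use two textbook facts. By the Lax--Milgram lemma, a bounded bilinear form $\mathcal B$ on a Hilbert space $H$ with $\mathcal B(k,k)\ge\kappa\|k\|^2$, $\kappa>0$, defines an isomorphism $H\to H^*$. By the implicit function theorem, if $\Psi(a,y)$ is a smooth map between Banach spaces, $\Psi(a^*,y^*)=0$ and $D_y\Psi(a^*,y^*)$ is an isomorphism, then there are neighborhoods $V\ni a^*$, $W\ni y^*$ and a smooth $S\colon V\to W$ such that for $(a,y)\in V\times W$ one has $\Psi(a,y)=0$ if and only if $y=S(a)$.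

\begin{proposition}\label{prop:operator}
Let $c\in U$ be a geodesic, $N$ as in Proposition~\ref{prop:garding}, $\gamma^*=(c(0),c(1))$ and $p(\tau)=(\ell_i(T_\tau c))_{i\le N}$. Each $p_i$ is a trigonometric polynomial. There are $\tau_0>0$, a neighborhood $V$ of $(\gamma^*,p(0))$ in $(H^n)^2\times\mathbb R^N$ and a smooth map $R\colon V\to X$ such that
\begin{equation}\label{eq:bvp}
T_\tau c=R\big(T_\tau\gamma^*,p(\tau)\big),\qquad|\tau|<\tau_0 .
\end{equation}
\end{proposition}

\begin{proof}
We have $p_i(\tau)=\iint\langle c,T_{-\tau}\psi_i\rangle\,d\theta\,dt$. By the addition formulas, for instance $\cos(l(\theta-\tau))=\cos l\tau\cos l\theta+\sin l\tau\sin l\theta$, this is a linear combination of $\cos l\tau$ and $\sin l\tau$. No regularity of $c$ is needed.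

For $\gamma=(\gamma_0,\gamma_1)\in(H^n)^2$ let $\Lambda\gamma(t)=(1-t)\gamma_0+t\gamma_1$; the map $\Lambda\colon(H^n)^2\to X$ is bounded and linear. Every path with endpoints $\gamma$ has the form $\Lambda\gamma+y$ with $y\in X_0$. Let $y^*=c-\Lambda\gamma^*$. For $(\gamma,p,y)$ near $(\gamma^*,p(0),y^*)$ the path $x=\Lambda\gamma+y$ lies in $U$, and we let $\Psi$ be the $y$-derivative of the penalized energy $E(x)+\frac N2\sum_{i\le N}(\ell_i(x)-p_i)^2$:
\[
\Psi(\gamma,p,y)=\Big[dE(\Lambda\gamma+y)+N\sum_{i\le N}\big(\ell_i(\Lambda\gamma+y)-p_i\big)\ell_i\Big]\Big|_{X_0}\in X_0^* .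
\]
This map is smooth by Proposition~\ref{prop:smooth}. It vanishes at $(\gamma^*,p(0),y^*)$, since $c$ is a geodesic and $\ell_i(c)=p_i(0)$. Its $y$-derivative there is the form $(k,\tilde k)\mapsto D^2E(c)(k,\tilde k)+N\sum_{i\le N}\ell_i(k)\ell_i(\tilde k)$ on $X_0$, which is coercive by Proposition~\ref{prop:garding} and so defines an isomorphism $X_0\to X_0^*$. Let $V,W,S$ be given by the implicit function theorem and put $R(\gamma,p)=\Lambda\gamma+S(\gamma,p)$.

The operators $T_\tau$ preserve $X_0$ and $U$, and $E\circ T_\tau=E$. Hence $dE(T_\tau c)[k]=dE(c)[T_{-\tau}k]=0$ for $k\in X_0$: the path $T_\tau c$ is a geodesic. Since $\Lambda T_\tau\gamma^*+T_\tau y^*=T_\tau c$ and $\ell_i(T_\tau c)=p_i(\tau)$, we get $\Psi(T_\tau\gamma^*,p(\tau),T_\tau y^*)=0$. By strong continuity the arguments lie in $V\times W$ for small $|\tau|$. The uniqueness part of the implicit function theorem gives $T_\tau y^*=S(T_\tau\gamma^*,p(\tau))$, which is \eqref{eq:bvp}.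
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c(0),c(1)$ be smooth. By Lemma~\ref{lem:rot}(a), $\tau\mapsto T_\tau\gamma^*\in(H^n)^2$ is smooth, and $p$ is smooth. By \eqref{eq:bvp}, $\tau\mapsto T_\tau c\in X$ is smooth near $0$. Lemma~\ref{lem:rot}(b) gives $\partial_\theta^mc\in X\subset C(I,H^n)$ for all $m$, so $c(t)\in\bigcap_mH^{n+m}=C^\infty(S^1,\mathbb R^d)$ for every $t$. Since $c(t)\in\mathcal I^n$, it is a smooth immersion.

A minimizing geodesic is a geodesic, so (a) has a positive answer. For (b), let $c_0,c_1$ lie in the same component of $\operatorname{Imm}(S^1,\mathbb R^d)$. An open subset of a Fr\'echet space is locally path-connected, so its components are path-connected, and a continuous path in $\operatorname{Imm}(S^1,\mathbb R^d)$ joins $c_0$ to $c_1$. This path is continuous in $\mathcal I^n$, so $c_0,c_1$ lie in the same component of $\mathcal I^n$. Theorem~\ref{thm:known} provides a minimizing geodesic, which by (a) consists of smooth immersions.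
\end{proof}

\section{The geodesic equation and its flow}\label{sec:ode}

The operator $R$ takes values in $X$, which gives one time derivative in $L^2$ and uses data at both ends of the interval. Theorem~\ref{thm:supp} asks for all time derivatives and for times outside $[t_1,t_2]$. For this we need a second solution operator, for the initial value problem.

\begin{lemma}\label{lem:strong}
For $c\in\mathcal I^n$ there is $\kappa>0$ with $G_c(h,h)\ge\kappa\|h\|_{H^n}^2$ for all $h\in H^n$.
\end{lemma}

\begin{proof}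
By \eqref{eq:structure}, $\|h^{(n)}\|_{L^2}\le C(\|\Phi_n(c)h\|_{L^2}+\|h\|_{C^{n-1}})$, where $\|\langle\xi(c'),c^{(n)}\rangle h'\|_{L^2}\le C\|c^{(n)}\|_{L^2}\|h'\|_{C^0}$ and $1\le n-1$ are used. Also $\|h\|_{L^2}\le C\|\Phi_0(c)h\|_{L^2}$. With \eqref{eq:ehrling} for small $\eta$ we absorb $\eta\|h\|_{H^n}$ and obtain $\|h\|_{H^n}\le C'(\|\Phi_n(c)h\|_{L^2}+\|\Phi_0(c)h\|_{L^2})$. Now use $a_0,a_n>0$ and $a_j\ge0$.
\end{proof}

Define $A_c\in\mathcal L(H^n,H^n)$ and $B(c,h)\in H^n$ by the Riesz representation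
\[
\langle A_ch,k\rangle_{H^n}=G_c(h,k),\qquad\langle B(c,h),k\rangle_{H^n}=\frac{d}{d\varepsilon}\Big|_{\varepsilon=0}G_{c+\varepsilon k}(h,h).
\]
By Proposition~\ref{prop:smooth}, $c\mapsto A_c$ and $B$ are smooth, and $B$ is quadratic in $h$. By Lemma~\ref{lem:strong} and Lax--Milgram, $A_c$ is invertible, and $c\mapsto A_c^{-1}$ is smooth because inversion is smooth on the invertible operators. Let $O=\mathcal I^n\times H^n$ and define smooth maps on $O$ by
\[
\Gamma(c,h)=A_c^{-1}\big(\tfrac12B(c,h)-(DA_c[h])h\big),\qquad\Xi(c,h)=(h,\Gamma(c,h)).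
\]

\begin{proposition}\label{prop:ode}
A geodesic $c\in U$ lies in $C^\infty(I,H^n)$ and solves $c_{tt}=\Gamma(c,c_t)$.
\end{proposition}

\begin{proof}
Formula \eqref{eq:DF} reads $DF_j(c)k=\Phi_j(c)k_t+(D\Phi_j(c)[k])c_t$. Inserting it into $dE(c)[k]=2\sum_ja_j\langle F_j(c),DF_j(c)k\rangle_Y$ gives
\[
0=dE(c)[k]=\int_I\big(2\langle A_cc_t,k_t\rangle_{H^n}+\langle B(c,c_t),k\rangle_{H^n}\big)\,dt,\qquad k\in X_0 .
\]
The set $c(I)\subset\mathcal I^n$ is compact, so $\|A_{c(t)}\|\le C$ and $\|B(c(t),h)\|_{H^n}\le C\|h\|_{H^n}^2$. Hence $A_cc_t\in L^2(I,H^n)$ and $B(c,c_t)\in L^1(I,H^n)$. Let $P(t)=\int_0^tB(c,c_t)\,dt'$. Writing $k(t)=-\int_t^1k_t\,dt'$ and using Fubini's theorem, we get $\int_I\langle B(c,c_t),k\rangle_{H^n}\,dt=-\int_I\langle P,k_t\rangle_{H^n}\,dt$. So $\zeta=2A_cc_t-P\in L^2(I,H^n)$ satisfies $\int_I\langle\zeta,k_t\rangle_{H^n}\,dt=0$ for $k\in X_0$. The choice $k(t)=\int_0^t(\zeta-\bar\zeta)\,dt'$ with $\bar\zeta=\int_I\zeta\,dt$ yields $\int_I\|\zeta-\bar\zeta\|_{H^n}^2\,dt=0$. Therefore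
\[
c_t=\tfrac12A_c^{-1}(P+\bar\zeta)\quad\text{almost everywhere.}
\]
The right side is continuous, so $c\in C^1(I,H^n)$. Then $B(c,c_t)$ is continuous, $P$ and $t\mapsto A_{c(t)}^{-1}$ are $C^1$, and $c\in C^2(I,H^n)$. Differentiating $2A_cc_t=P+\bar\zeta$ gives $2A_cc_{tt}+2(DA_c[c_t])c_t=B(c,c_t)$, which is the equation. If $c\in C^r$ with $r\ge2$, then $\Gamma(c,c_t)\in C^{r-1}$, so $c\in C^{r+1}$.
\end{proof}

\begin{proposition}\label{prop:flow}
Let $c\in U$ be a geodesic, $t_0\in I$ and $\gamma^*=(c(t_0),c_t(t_0))$. There are $\tau_0>0$, a neighborhood $V$ of $\gamma^*$ in $(H^n)^2$ and a map $\operatorname{Fl}$ on $V$, smooth into $C^r(I,H^n)$ for every $r$, such that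
\begin{equation}\label{eq:ivp}
T_\tau c=\operatorname{Fl}(T_\tau\gamma^*),\qquad|\tau|<\tau_0 .
\end{equation}
\end{proposition}

\begin{proof}
Let $z^*=(c,c_t)\in C(I,O)$ and define, for $\gamma\in(H^n)^2$ and $z\in C(I,O)$,
\[
\Theta(\gamma,z)(t)=z(t)-\gamma-\int_{t_0}^t\Xi(z(t'))\,dt' .
\]
By Lemma~\ref{lem:super} with $K=I$, $\Theta$ is smooth into $C(I,(H^n)^2)$, and $\Theta(\gamma^*,z^*)=0$ by Proposition~\ref{prop:ode}. Its $z$-derivative is $1-\mathcal K$ with the Volterra operator $\mathcal K\zeta(t)=\int_{t_0}^tD\Xi(z^*(t'))\zeta(t')\,dt'$. With $C=\sup_t\|D\Xi(z^*(t))\|$, induction gives $\|\mathcal K^m\zeta(t)\|\le C^m|t-t_0|^m\|\zeta\|_\infty/m!$, so $1-\mathcal K$ has the inverse $\sum_m\mathcal K^m$. The implicit function theorem gives a smooth map $\gamma\mapsto z_\gamma$ from a neighborhood $V$ of $\gamma^*$ into $C(I,O)$, where $z_\gamma$ is the only solution of $\Theta(\gamma,z)=0$ near $z^*$. Let $\operatorname{Fl}(\gamma)$ be the first component of $z_\gamma$.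

Define smooth maps $\Xi_0(z)=z$, $\Xi_{i+1}(z)=D\Xi_i(z)\Xi(z)$ on $O$. From $\partial_tz_\gamma=\Xi(z_\gamma)$ we get $\partial_t^iz_\gamma=\Xi_i(z_\gamma)$, which depends smoothly on $\gamma$ in $C(I,(H^n)^2)$ by Lemma~\ref{lem:super}. The map $z\mapsto(\partial_t^iz)_{i\le r}$ is an isomorphism of $C^r$ onto a closed subspace of a product of copies of $C(I,(H^n)^2)$. So $\gamma\mapsto z_\gamma$ is smooth into $C^r$.

The path $T_\tau c$ is a geodesic, so $\Theta(T_\tau\gamma^*,T_\tau z^*)=0$ by Proposition~\ref{prop:ode}. By strong continuity $(T_\tau\gamma^*,T_\tau z^*)$ is near $(\gamma^*,z^*)$ for small $|\tau|$, and uniqueness gives \eqref{eq:ivp}.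
\end{proof}

\section{Transfer of Sobolev regularity}\label{sec:transfer}

Formulas \eqref{eq:bvp} and \eqref{eq:ivp} have the same shape. Integer regularity passes through them by counting $\tau$-derivatives. For fractional regularity we express $H^{n+\sigma}$ through the size of $T_\tau f-f$, which passes through Lipschitz maps.

\begin{lemma}\label{lem:frac}
Let $0<\sigma<1$, $\tau_1>0$, and for $f\in H^n$ put $[f]^2=\int_{|\tau|<\tau_1}\|T_\tau f-f\|_{H^n}^2|\tau|^{-1-2\sigma}\,d\tau$. Then $f\in H^{n+\sigma}$ if and only if $[f]<\infty$, and $\|f\|_{H^n}+[f]$ is an equivalent norm on $H^{n+\sigma}$.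
\end{lemma}

\begin{proof}
We have $[f]^2=\sum_l(1+l^2)^n\omega(l)|\hat f_l|^2$ with $\omega(0)=0$ and, substituting $u=l\tau$ for $l\ne0$,
\[
\omega(l)=\int_{|\tau|<\tau_1}\frac{|e^{il\tau}-1|^2}{|\tau|^{1+2\sigma}}\,d\tau=|l|^{2\sigma}\int_{|u|<|l|\tau_1}\frac{|e^{iu}-1|^2}{|u|^{1+2\sigma}}\,du .
\]
The last integral lies between its value over $|u|<\tau_1$, which is positive, and its value over $\mathbb R$, which is finite because $|e^{iu}-1|\le\min(|u|,2)$ and $0<\sigma<1$. So $1+\omega(l)$ is comparable to $(1+l^2)^\sigma$.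
\end{proof}

\begin{proposition}[Transfer principle]\label{prop:transfer}
Let $s\ge0$, let $Z$ be $X$ or $C^r(I,H^n)$, and let $x\in Z$. Let $\gamma\in(H^{n+s})^2$, let $p$ be a smooth map into $\mathbb R^N$, $N\ge0$, defined near $0\in\mathbb R$, and put $\beta(\tau)=(T_\tau\gamma,p(\tau))$. Suppose that $T_\tau x=\mathcal R(\beta(\tau))$ for small $|\tau|$, where $\mathcal R$ is smooth from a neighborhood of $\beta(0)$ in $(H^n)^2\times\mathbb R^N$ into $Z$. If $Z=X$, then $x(t),x_t(t)\in H^{n+s}$ for almost every $t$. If $Z=C^r(I,H^n)$, then $x\in C^r(I,H^{n+s})$.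
\end{proposition}

\begin{proof}
Write $s=m+\sigma$ with $m\in\mathbb N_0$, $0\le\sigma<1$. By Lemma~\ref{lem:rot}(a), $\beta$ is $C^m$, so $\tau\mapsto T_\tau x\in Z$ is $C^m$. By Lemma~\ref{lem:rot}(b), $u=\partial_\theta^mx\in Z$ and $T_\tau u=(\mathcal R\circ\beta)^{(m)}(\tau)$. Comparing Fourier coefficients shows $\partial_t^iu=\partial_\theta^m\partial_t^ix$ for the time derivatives that exist in $Z$. Since $\|f\|_{H^n}+\|f^{(m)}\|_{H^{n+\sigma}}$ is an equivalent norm on $H^{n+s}$, it suffices to prove the following. If $Z=X$, then $u(t),u_t(t)\in H^{n+\sigma}$ for almost every $t$. If $Z=C^r(I,H^n)$, then $\partial_t^iu\in C(I,H^{n+\sigma})$ for $i\le r$. In the second case $\partial_t^ix\in C(I,H^{n+s})$ follows; the identity $\partial_t^{i-1}x(t)-\partial_t^{i-1}x(t')=\int_{t'}^t\partial_t^ix$ then holds with an integral that converges in $H^{n+s}$, and so $x\in C^r(I,H^{n+s})$. For $\sigma=0$ both claims are contained in $u\in Z$.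

Let $0<\sigma<1$. We claim that for small $|\tau|$
\begin{equation}\label{eq:lip}
\|T_\tau u-u\|_Z\le C\big(\|T_\tau\gamma^{(m)}-\gamma^{(m)}\|_{(H^n)^2}+|\tau|\big).
\end{equation}
Each $D^l\mathcal R$ is $C^1$, hence bounded and Lipschitz near $\beta(0)$. Moreover $\|\beta^{(m)}(\tau)-\beta^{(m)}(0)\|$ is bounded by the right side of \eqref{eq:lip}. For $m=0$ this proves \eqref{eq:lip}. For $m\ge1$, the chain rule and induction show that $(\mathcal R\circ\beta)^{(m)}$ is the sum of $D\mathcal R(\beta)[\beta^{(m)}]$ and finitely many terms $D^l\mathcal R(\beta)[\beta^{(i_1)},\dots,\beta^{(i_l)}]$ with all $i_j<m$. For $0\le i<m$ the curve $\beta^{(i)}$ is $C^1$, so the latter terms are Lipschitz in $\tau$. For the first term,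
\[
D\mathcal R(\beta(\tau))[\beta^{(m)}(\tau)]-D\mathcal R(\beta(0))[\beta^{(m)}(0)]=D\mathcal R(\beta(\tau))[\beta^{(m)}(\tau)-\beta^{(m)}(0)]+O(|\tau|).
\]
This proves \eqref{eq:lip}. Now $\gamma^{(m)}\in(H^{n+\sigma})^2$, and $\int_{|\tau|<\tau_1}|\tau|^{1-2\sigma}\,d\tau<\infty$ because $\sigma<1$. Lemma~\ref{lem:frac} and \eqref{eq:lip} give, for small $\tau_1$,
\begin{equation}\label{eq:finite}
\int_{|\tau|<\tau_1}\|T_\tau u-u\|_Z^2\,|\tau|^{-1-2\sigma}\,d\tau<\infty .
\end{equation}
If $Z=X$, Tonelli's theorem turns the left side into $\int_I([u(t)]^2+[u_t(t)]^2)\,dt$, so the integrand is finite for almost every $t$, and Lemma~\ref{lem:frac} applies. If $Z=C^r(I,H^n)$ and $i\le r$, then $\|(T_\tau-1)\partial_t^iu(t)\|_{H^n}\le\|T_\tau u-u\|_Z$ for all $t$, so $[\partial_t^iu(t)]<\infty$ by \eqref{eq:finite}. As $t'\to t$, the integrand of $[\partial_t^iu(t')-\partial_t^iu(t)]^2$ tends to $0$ for each $\tau\neq0$ and is at most $4\|T_\tau u-u\|_Z^2|\tau|^{-1-2\sigma}$. By dominated convergence and Lemma~\ref{lem:frac},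 $\partial_t^iu\in C(I,H^{n+\sigma})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}, except the analytic case]
That $c\in C^\infty(I,H^n)$ is Proposition~\ref{prop:ode}, and the statement on index and nullity is Corollary~\ref{cor:index}. Statement (iii) implies (i) by evaluation.

(i)$\Rightarrow$(ii). Let $t_1<t_2$ and $\tilde c(t)=c(t_1+t(t_2-t_1))$. We show that $\tilde c$ is a geodesic. Let $\tilde k\in X_0$, and let $k\in X_0$ equal $\tilde k((t-t_1)/(t_2-t_1))$ on $[t_1,t_2]$ and $0$ elsewhere. The affine change of time multiplies the energy on $[t_1,t_2]$ by $t_2-t_1$, and $c+\varepsilon k=c$ outside $[t_1,t_2]$. So $E(\tilde c+\varepsilon\tilde k)=(t_2-t_1)E(c+\varepsilon k)+\text{const}$, and $dE(\tilde c)[\tilde k]=0$. The endpoints of $\tilde c$ are $c(t_1),c(t_2)\in H^{n+s}$. Proposition~\ref{prop:operator} for $\tilde c$ and Proposition~\ref{prop:transfer} with $Z=X$ give $c(t_0),c_t(t_0)\in H^{n+s}$ for almost every $t_0\in[t_1,t_2]$.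

(ii)$\Rightarrow$(iii). Apply Proposition~\ref{prop:transfer} to \eqref{eq:ivp} with $N=0$ and $Z=C^r(I,H^n)$, for every $r$.

If $c(t_1),c(t_2)$ are smooth, then (iii) holds for all $s$. Since $H^{m+1}\subset C^m$, all partial derivatives of $c$ exist and are continuous on $I\times S^1$.
\end{proof}

\section{Real-analytic endpoints}\label{sec:analytic}

A map $f$ from an open subset of a Banach space into a Banach space is \emph{real-analytic} if it is locally the sum of a convergent power series; equivalently, if it is smooth and every point has a neighborhood on which $\|D^mf\|\le C\rho^mm!$ for all $m$, with constants $C,\rho$. We use the following standard facts. Bounded multilinear maps, inversion of bounded operators, and compositions and derivatives of real-analytic maps are real-analytic; and in the implicit function theorem the solution map is real-analytic if the equation is. Two further facts are needed.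

\begin{lemma}\label{lem:analytic}
\textup{(a)} In Lemma~\ref{lem:super}, if $f$ is real-analytic, then so is $f_*$.
\textup{(b)} For $f\in H^n$ the following are equivalent: $f$ is a real-analytic curve; $f$ is smooth and $\|f^{(m)}\|_{H^n}\le C\rho^mm!$ for all $m$, with constants $C,\rho$; the map $\tau\mapsto T_\tau f\in H^n$ is real-analytic near $0$.
\end{lemma}

\begin{proof}
(a) Cover the compact set $u(K)$ by finitely many balls of radii $\delta_i$ such that the bounds $\|D^mf\|\le C\rho^mm!$ hold on the concentric balls of radii $2\delta_i$, with common $C,\rho$. For $\|\tilde u-u\|_\infty<\min_i\delta_i$ the formula in Lemma~\ref{lem:super} gives $\|D^mf_*(\tilde u)\|\le C\rho^mm!$.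

(b) By compactness of $S^1$, $f$ is real-analytic if and only if $\sup|f^{(m)}|\le C\rho^mm!$ for all $m$. These bounds are equivalent to bounds of the same form in $H^n$, because $\sup|g|\le C\|g\|_{H^n}$, $\|g\|_{H^n}\le C(\sup|g|+\sup|g^{(n)}|)$ and $(m+n)!\le2^{m+n}m!\,n!$. By Lemma~\ref{lem:rot}, $\tau\mapsto T_\tau f$ is smooth near $0$ if and only if $f$ is smooth, and then its $m$-th derivative $T_\tau f^{(m)}$ has norm $\|f^{(m)}\|_{H^n}$ for all $\tau$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}, analytic case]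
The functions $q_{j,i}$ and $\xi$ are real-analytic. By Lemma~\ref{lem:analytic}(a), the proof of Proposition~\ref{prop:smooth} shows that $F_j$, $E$ and $\Phi_j$ are real-analytic. Hence $dE$, $\Psi$ and the map $R$ of Proposition~\ref{prop:operator} are real-analytic. Likewise $c\mapsto A_c$, $B$, $\Gamma$, $\Xi$ and $\Theta$ are real-analytic, and so is $\operatorname{Fl}\colon V\to C(I,H^n)$ in Proposition~\ref{prop:flow}.

Let $c(t_1),c(t_2)$ be real-analytic, $t_1<t_2$, and let $\tilde c$ be the geodesic $\tilde c(t)=c(t_1+t(t_2-t_1))$. In \eqref{eq:bvp} for $\tilde c$, the curve $\tau\mapsto T_\tau\gamma^*$ is real-analytic by Lemma~\ref{lem:analytic}(b), and $p$ is a trigonometric polynomial. So $\tau\mapsto T_\tau\tilde c\in X$ is real-analytic near $0$. By Lemma~\ref{lem:rot}(b) its derivatives at $0$ are $\partial_\theta^m\tilde c$, hence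
\[
\|\partial_\theta^m\tilde c\|_X\le C\rho^mm!\qquad\text{for all }m .
\]
Therefore $\|\partial_\theta^m\tilde c(t)\|_{H^n}\le\sqrt2\,C\rho^mm!$, and $\tilde c(t)$ is real-analytic for every $t\in I$.

To reach times outside $[t_1,t_2]$ with the flow we need an analytic velocity at one time. The norm of $X$ controls $\partial_\theta^m\tilde c_t$ only in $L^2$ in time, and we need one time that works for all $m$ at once. We sum over $m$ first:
\[
\int_I\sum_{m\ge0}\frac{\|\partial_\theta^m\tilde c_t(t)\|_{H^n}^2}{\big((2\rho)^mm!\big)^2}\,dt\le C^2\sum_{m\ge0}4^{-m}<\infty .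
\]
So the sum is finite for almost every $t$, and at such a time $\|\partial_\theta^m\tilde c_t(t)\|_{H^n}\le C'(2\rho)^mm!$ for all $m$. This gives $t_0\in[t_1,t_2]$ such that $c(t_0)$ and $c_t(t_0)$ are both real-analytic. In \eqref{eq:ivp} the curve $\tau\mapsto T_\tau\gamma^*$ is then real-analytic, so $\tau\mapsto T_\tau c\in C(I,H^n)$ is real-analytic near $0$. Evaluation at $t$ is bounded and linear, so $\tau\mapsto T_\tau c(t)\in H^n$ is real-analytic near $0$, and Lemma~\ref{lem:analytic}(b) shows that $c(t)$ is real-analytic for every $t\in I$.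
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bruveris}
Martins Bruveris, \emph{Completeness Properties of Sobolev Metrics on the Space of Curves}, arXiv:1407.0601 (2014).
\end{thebibliography}
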